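\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The fractional Haemers bound of generalized Mycielski graphs}


\begin{abstract}
For a finite graph $G$ and a field $\mathbb F$, let $h=\bar{\mathcal H}_f(G;\mathbb F)$ be the complementary fractional Haemers bound of $G$. We prove that the generalized Mycielski graph $M_r(G)$ satisfies
\[
\bar{\mathcal H}_f(M_r(G);\mathbb F)=h+\frac1{\sum_{k=0}^{r-1}(h-1)^k}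
\]
for every $G$ with at least one vertex, every $\mathbb F$ and every $r\ge 1$; this was posed as a conjecture in \cite{Csonka}. The new part is the lower bound. From a representation of $M_r(G)$ and a representation of $G$ we build, by a chain of tensor products, another representation of $G$, and compare its dimensions with the definition of $h$. We also prove a version in which the subspaces may have different dimensions on different levels of $M_r(G)$.
\end{abstract}

\section{The question and the results}

Throughout, $G=(V,E)$ is a finite simple graph with at least one vertex, $N(u)$ is the set of neighbors of $u$, and $\mathbb F$ is a field. For positive integers $n,d$, an \emph{$(n,d)$-representation} of $G$ over $\mathbb F$ assigns to each vertex $v$ a subspace $S_v\subseteq\mathbb F^n$ of dimension $d$ such that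
\begin{equation}\label{eq:rep}
S_u\cap\sum_{v\in N(u)}S_v=0\qquad\text{for every }u\in V .
\end{equation}
We call $S_u\cap\sum_{v\in N(u)}S_v=0$ the \emph{representation condition at $u$}; it makes sense for subspaces of arbitrary, possibly different, dimensions. The complementary fractional Haemers bound is
\[
\bar{\mathcal H}_f(G;\mathbb F)=\inf\{\,n/d:\ G\text{ has an }(n,d)\text{-representation over }\mathbb F\,\},
\]
that is, the fractional Haemers bound of Bukh and Cox applied to the complement of $G$.

\paragraph{What it measures.}
Suppose every $S_v$ is spanned by $d$ of the $n$ standard basis vectors. Then \eqref{eq:rep} says that adjacent vertices use disjoint sets of $d$ colors out of $n$, and the infimum of $n/d$ over such assignments is the fractional chromatic number $\chi_f(G)$. Hence $\bar{\mathcal H}_f(G;\mathbb F)\le\chi_f(G)$: a representation is a fractional coloring in which sets of colors are replaced by subspaces. In the other direction, if $v_1,\dots,v_m$ form a clique, then each $S_{v_i}$ meets $S_{v_1}+\dots+S_{v_{i-1}}$ only in $0$, so $md\le n$. Thus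
\[
1\le\omega(G)\le\bar{\mathcal H}_f(G;\mathbb F)\le\chi_f(G).
\]

\paragraph{The graphs.}
For $r\ge1$ the generalized Mycielski graph $M_r(G)$ has vertex set $(V\times\{0,\dots,r-1\})\cup\{z\}$ and edges
\begin{itemize}
\item $(u,0)(v,0)$ for $uv\in E$;
\item $(u,i)(v,i+1)$ for $uv\in E$ and $0\le i\le r-2$ (so also $(v,i)(u,i+1)$);
\item $(u,r-1)z$ for $u\in V$.
\end{itemize}
We call $i$ the \emph{level} of $(u,i)$, and we say that $z$ has level $r$. A vertex of level $i\ge1$ has neighbors only on levels $i-1$ and $i+1$; level $0$ carries a copy of $G$. The graph $M_2(G)$ is the usual Mycielskian, and $M_r(K_2)$ is the odd cycle of length $2r+1$.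

\paragraph{The guess.}
Write
\[
\sigma_r(x)=1+x+\dots+x^{r-1},\qquad f_r(x)=x+\frac1{\sigma_r(x-1)} .
\]
Here $\sigma_r$ is a polynomial, so $\sigma_r(0)=1$. This is the convention $0^0=1$, which we use in all formulas. Tardif proved that $\chi_f(M_r(G))=f_r(\chi_f(G))$. If subspaces behave like sets of colors, one expects the same function to describe $\bar{\mathcal H}_f$.

Three cases support this. If $r=1$, then $M_1(G)$ is $G$ with one new vertex joined to everything. In a representation of $M_1(G)$ with the subspace $Z$ at $z$, dividing by $Z$ leaves a representation of $G$ in dimension $n-d$. Conversely, a representation of $G$ in $\mathbb F^n$ together with a new summand $\mathbb F^d$ for $z$ represents $M_1(G)$. So the value is $\bar{\mathcal H}_f(G;\mathbb F)+1$, which agrees with $f_1(x)=x+1$. If $G$ has no edges, then $\bar{\mathcal H}_f(G;\mathbb F)=1$, while $M_r(G)$ is bipartite with an edge and has value $2=f_r(1)$; this is where the convention $0^0=1$ is needed. Finally, the inequality $\bar{\mathcal H}_f(M_r(G);\mathbb F)\le f_r(\bar{\mathcal H}_f(G;\mathbb F))$ is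 known in general, and equality is known when $\bar{\mathcal H}_f(G;\mathbb F)=\omega(G)$, for instance for complete graphs. That equality always holds was posed as a conjecture in \cite{Csonka}. We prove it.

\begin{theorem}\label{thm:main}
For every graph $G$ with at least one vertex, every field $\mathbb F$ and every $r\ge1$,
\[
\bar{\mathcal H}_f(M_r(G);\mathbb F)=h+\frac{1}{\sum_{k=0}^{r-1}(h-1)^k},\qquad h=\bar{\mathcal H}_f(G;\mathbb F),\quad 0^0=1 .
\]
\end{theorem}

From now on $h=\bar{\mathcal H}_f(G;\mathbb F)$ and $q=h-1\ge0$.

\paragraph{Different dimensions on different levels.}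
The proof treats the levels of $M_r(G)$ separately, and nothing forces the subspaces on different levels to have the same dimension. For integers $d_0,\dots,d_r\ge0$ with $d_i>0$ for some $i\le r-1$, put $\delta=(d_0,\dots,d_r)$. Let $\mathcal W(\delta)$ be the infimum of $n/N$ over all $n,N\ge1$ for which there are subspaces of $\mathbb F^n$, of dimension $Nd_i$ at every vertex of level $i$ $(0\le i\le r)$, that satisfy the representation condition at every vertex of $M_r(G)$. By definition $\mathcal W(1,\dots,1)=\bar{\mathcal H}_f(M_r(G);\mathbb F)$. Consider the linear functional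
\[
L(\delta)=\frac{h\sum_{i=0}^{r-1}q^{\,r-1-i}d_i+d_r}{\sigma_r(q)}
\]
on $\mathbb R^{r+1}$ and the linear system, with unknowns $\gamma_0,\dots,\gamma_r$,
\begin{equation}\label{eq:S}
\frac1h\sum_{i<j\le r}\gamma_j\;+\sum_{\substack{0\le j<i\\ i-j\text{ odd}}}\gamma_j\;=\;d_i\qquad(0\le i\le r).
\end{equation}
For $i=r$ the first sum is empty.

\begin{theorem}\label{thm:weighted}
\begin{enumerate}
\item[\textup{(a)}] Always $\mathcal W(\delta)\ge L(\delta)$. This holds even if the representation condition at $z$ is dropped.
\item[\textup{(b)}] $\mathcal W(\delta)=L(\delta)$ whenever \eqref{eq:S} has a solution with all $\gamma_j\ge0$. This is the case for $\delta=(1,\dots,1)$. If $G$ has an edge, it is also the case for all integer vectors $\delta$ in an open convex cone in $\mathbb R^{r+1}$ that contains $(1,\dots,1)$ and depends only on $h$ and $r$.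
\end{enumerate}
\end{theorem}

Since $L(1,\dots,1)=(h\sigma_r(q)+1)/\sigma_r(q)=f_r(h)$, Theorem~\ref{thm:main} is the case $\delta=(1,\dots,1)$ of Theorem~\ref{thm:weighted}. Part (a) is proved in Section~\ref{sec:lower}, after a worked example in Section~\ref{sec:C5}. Part (b), which contains the known upper bound, is proved in Section~\ref{sec:upper}. Section~\ref{sec:conseq} gives two consequences.

\section{Elementary facts}\label{sec:facts}

\begin{itemize}
\item[\textbf{(F1)}] \emph{Sums, subspaces, multiples.} The representation condition is inherited by direct sums (of assignments for the same graph) and by passing to subspaces of the assigned subspaces. Taking $k$ copies of an $(m,c)$-representation and enlarging the ambient space by one dimension gives a $(km+1,kc)$-representation. Since $c\le m$, we have $km+1>kc$; letting $k\to\infty$, we see that $h$ is also the infimum of $m/c$ over $(m,c)$-representations with $m>c$.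

\item[\textbf{(F2)}] \emph{Change of field.} Let $K/\mathbb F$ be a finite field extension. Sums and intersections of subspaces commute with $\otimes_{\mathbb F}K$, so representations over $\mathbb F$ (with any dimensions) extend to $K$ with the same dimensions. Conversely, an $(n,d)$-representation over $K$, viewed over $\mathbb F$, is a $([K:\mathbb F]n,[K:\mathbb F]d)$-representation, because sums and intersections are the same sets. Hence $\bar{\mathcal H}_f(G;\mathbb F)\le\bar{\mathcal H}_f(G;K)$.

\item[\textbf{(F3)}] \emph{Non-zeros of polynomials.} A nonzero polynomial in several variables over a field $K$, of total degree less than $|K|$, is nonzero at some point with coordinates in $K$. If $K$ is infinite, this holds for every nonzero polynomial. (In one variable, count roots; in general, choose a nonzero coefficient with respect to the last variable and use induction.)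

\item[\textbf{(F4)}] For subspaces $A,B$ of a space $X$ and any space $T$, $(A\otimes T)\cap(B\otimes T)=(A\cap B)\otimes T$ inside $X\otimes T$.
\end{itemize}

\section{The idea on the five-cycle}\label{sec:C5}

The number $h$ is an infimum, so an upper bound on $\bar{\mathcal H}_f(M_r(G);\mathbb F)$ comes from exhibiting representations. For a lower bound, what we know about $h$ is that no representation of $G$ has $n/d<h$. So we turn a representation of $M_r(G)$ into a representation of $G$, and do it economically. We show how this works for $G=K_2$, $r=2$, where $M_2(K_2)$ is the five-cycle and $f_2(2)=5/2$.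

Let $A_1,A_2$ (level $0$), $A_1',A_2'$ (level $1$) and $Z$ (at $z$) be subspaces of dimension $d$ of an $n$-dimensional space $X$ with
\begin{equation}\label{eq:C5}
\begin{aligned}
A_1\cap(A_2+A_2')&=0, & A_1'\cap(A_2+Z)&=0,\\
A_2\cap(A_1+A_1')&=0, & A_2'\cap(A_1+Z)&=0 .
\end{aligned}
\end{equation}
We do not use the condition at $z$. We claim that $2n\ge5d$.

For this particular graph a dimension count is enough: by \eqref{eq:C5}, $A_1+Z$ and $A_2+Z$ have dimension at most $n-d$, while their dimensions add up to at least $\dim(A_1+A_2)+\dim Z=3d$. But such a count uses that the bound for $K_2$ is itself a count of dimensions. The following argument does not.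

Extending the field preserves the dimensions and \eqref{eq:C5}, and the claim concerns only dimensions, so we may assume that $\mathbb F$ is infinite. For $\lambda\in\mathbb F$ put, inside $X\oplus X$,
\[
S_1=\{(a+a',(\lambda+1)a')\},\qquad S_2=\{(b+b',\lambda b')\},
\]
where $a\in A_1$, $a'\in A_1'$, $b\in A_2$, $b'\in A_2'$. We show that for a suitable $\lambda$ the images of $S_1$ and $S_2$ in $(X\oplus X)/(0\oplus Z)$ are independent and of dimension $2d$, that is, they represent $K_2$. Then $4d\le 2n-d$, as claimed.

Suppose that $(a+a',(\lambda+1)a')=(b+b',\lambda b'+z)$ with $z\in Z$. Apply the shear $(x,y)\mapsto(x,y-\lambda x)$. It cancels $b'$ in the second coordinate: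
\[
(a+a',\ a'-\lambda a)=(b+b',\ z-\lambda b).
\]
The right-hand side lies in $(A_2+A_2')\oplus(A_2+Z)$, and these two subspaces are exactly those that \eqref{eq:C5} keeps apart from $A_1$ and from $A_1'$, respectively. So consider the linear map
\[
\Phi_1^\lambda:(a,a')\mapsto\bigl(a+a'\bmod A_2+A_2',\ \ a'-\lambda a\bmod A_2+Z\bigr)
\]
on $A_1\oplus A_1'$. If $\Phi_1^\lambda$ is injective, then $a=a'=0$. For $\lambda=0$ it is injective: the second coordinate forces $a'=0$, and then the first forces $a=0$. The matrix entries of $\Phi_1^\lambda$ are polynomials in $\lambda$, and some $2d\times2d$ minor is nonzero at $\lambda=0$. Hence $\Phi_1^\lambda$ is injective for all but finitely many $\lambda$.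

At the other vertex, suppose that $(b+b',\lambda b')=(a+a',(\lambda+1)a'+z)$ and use the shear $(x,y)\mapsto(x,y-(\lambda+1)x)$. It gives
\[
(b+b',\ -b'-(\lambda+1)b)=(a+a',\ z-(\lambda+1)a)\in(A_1+A_1')\oplus(A_1+Z),
\]
and the corresponding map $\Phi_2^\lambda$ is injective at $\lambda=-1$, hence for all but finitely many $\lambda$. Choose $\lambda$ so that $\Phi^\lambda_1$ and $\Phi^\lambda_2$ are both injective. Then $S_1\cap(S_2+(0\oplus Z))=0=S_2\cap(S_1+(0\oplus Z))$, and both spaces have dimension $2d$. \qed

\medskip
Read $X\oplus X$ as $X\otimes Y$ with $Y=\mathbb F^2=\langle f_0\rangle\oplus\langle f_1\rangle$. Then $S_u=A_u\otimes f_0+A'_u\otimes C_u$, where $C_1=\langle f_0+(\lambda+1)f_1\rangle$ and $C_2=\langle f_0+\lambda f_1\rangle$ form a $(2,1)$-representation of $K_2$. Three points carry over to the general case.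
\begin{itemize}
\item The level-$1$ spaces $A'_1,A'_2$ belong to non-adjacent vertices of $M_2(G)$ and may coincide. Tensoring with a representation $(C_u)$ of $G$ separates them.
\item At each vertex there is a shear that turns the sum of the neighbors' spaces into something controlled by the conditions of $M_r(G)$. The shear depends on the vertex, but it always fixes $Z\otimes f_1$, so the same subspace can be divided out for all vertices. This quotient is the gain.
\item Each vertex is easy for its own special $\lambda$, where its shear is trivial, but different vertices have different special values. Genericity provides a $\lambda$ that works for all of them.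
\end{itemize}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $X$ be an $\mathbb F$-space of dimension $n$, with subspaces $A^i_u$ $(u\in V$, $0\le i\le r-1)$ of dimension $d_i$, where $d_i>0$ for some $i\le r-1$, and $Z$ of dimension $d_r$. Put
\[
B^i_u=\sum_{v\in N(u)}A^i_v\quad(0\le i\le r-1),\qquad B^r_u=Z,
\]
\[
U^0_u=B^0_u+B^1_u,\qquad U^i_u=B^{i-1}_u+B^{i+1}_u\quad(1\le i\le r-1),
\]
and assume that $A^i_u\cap U^i_u=0$ for all $u$ and all $i\le r-1$. If $G$ has an $(m,c)$-representation over $\mathbb F$ with $m>c$, and $x=m/c-1$, then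
\[
h\sum_{i=0}^{r-1}x^{\,r-1-i}d_i\ \le\ n\,\sigma_r(x)-d_r .
\]
\end{proposition}

The space $U^i_u$ is the sum of the spaces at the neighbors of $(u,i)$ in $M_r(G)$. For $r=1$ this reads $U_u^0=B^0_u+Z$. So the hypothesis is the representation condition at all vertices except $z$.

\begin{proof}[Proof of Theorem~\ref{thm:weighted}\textup{(a)} from Proposition~\ref{prop:lower}]
Apply the proposition to subspaces of dimensions $Nd_i$, and let $m/c\to h$ through representations of $G$ with $m>c$, which is possible by (F1). Both sides are polynomials in $x$, so in the limit $hN\sum_{i}q^{r-1-i}d_i\le n\sigma_r(q)-Nd_r$. Since $\sigma_r(q)\ge1$, this says that $n/N\ge L(\delta)$. The condition at $z$ was not used.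
\end{proof}

The rest of this section proves Proposition~\ref{prop:lower}.

\subsection{The plan}

Put $e=m-c\ge1$. Let $C_u\subseteq Y$ be the given representation of $G$, with $\dim Y=m$ and $\dim C_u=c$. Since $C_u\cap\sum_{v\in N(u)}C_v=0$, we can choose a complement $P_u$ of $C_u$ in $Y$ with $P_u\supseteq\sum_{v\in N(u)}C_v$; then $\dim P_u=e$.

Take $r=2$ first. As in Section~\ref{sec:C5} we split $Y=R\oplus Y_0$ with $\dim R=e$, $\dim Y_0=c$, and set $S_u=A^0_u\otimes R+A^1_u\otimes C_u$. The neighbors of $u$ contribute at most $B^0_u\otimes R+B^1_u\otimes P_u$. If $P_u$ is a complement of $Y_0$, some shear along $Y_0$ carries $P_u$ to $R$. The same shear lets $R$ spill into $Y_0$, so after shearing, the $R$-part of the neighbors lies in $B^0_u+B^1_u=U^0_u$ and the $Y_0$-part in $B^0_u$. The spill is harmless, because $A^1_u$ meets even $B_u^0+Z=U^1_u$ only in $0$; so $Z\otimes Y_0$ may be divided out. It remains to see that the sheared $S_u$ avoids $(U^0_u\otimes R)\oplus(U^1_u\otimes Y_0)$. This is clear when the shear at $u$ is trivial, that is, when $P_u=R$. Moving the representation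 $(C_u)$ by a generic automorphism of $Y$ that fixes $Y_0$ makes it true at all $u$ simultaneously.

For larger $r$ we repeat this along a chain of spaces $T_0,\dots,T_{r-1}$. Level $i\ge1$ uses copies of $Y$ whose $R$-part lies in $T_{i-1}$ and whose $Y_0$-part lies in $T_i$, so consecutive levels overlap; level $0$ uses $T_0$. Shearing moves the neighbors' contribution from level $i\ge1$ into $T_{i-1}$, with a spill into $T_{i+1}$, while level $0$ contributes to $T_0$ and spills into $T_1$. Thus $T_0$ receives contributions from levels $0$ and $1$ only, and $T_j$ with $j\ge1$ from levels $j-1$ and $j+1$ only, exactly as the edges of $M_r(G)$ prescribe. The overlap forces $\dim T_{i-1}:\dim T_i=e:c$, and this is the source of the geometric sum $\sigma_r$.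

\subsection{Preparing the representation of $G$}

Put
\[
s=\sum_{i=0}^{r-1}d_i\,e^{r-1-i}c^i ;
\]
then $s\ge1$. If $\mathbb F$ is infinite let $K=\mathbb F$; otherwise let $K$ be a finite extension of $\mathbb F$ with $|K|>\max(c|V|,\,2s|V|)$. By (F2) we may extend all given spaces to $K$; we keep the notation.

\emph{A common complement.} We claim that there is a subspace $Y_0\subseteq Y$ of dimension $c$ with $Y=P_u\oplus Y_0$ for all $u\in V$. Let $Y_0$ be the column space of an $m\times c$ matrix. For one $u$ the requirement is that the determinant formed from a basis of $P_u$ and these columns does not vanish. It is a polynomial of degree $c$ in the entries of the matrix, and it is nonzero because $P_u$ has a complement. The product over $u\in V$ has degree $c|V|$, and (F3) applies.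

Fix a complement $R$ of $Y_0$ in $Y$, so $\dim R=e$. Each $P_u$, being a complement of $Y_0$, is the graph of a unique linear map $\theta_u:R\to Y_0$, that is, $P_u=\{w+\theta_u(w):w\in R\}$.

\emph{A family of representations.} For $\lambda\in\operatorname{Hom}(R,Y_0)$ let $\tau_\lambda\in GL(Y)$ be the identity on $Y_0$ and $\tau_\lambda(w)=w+\lambda(w)$ for $w\in R$. Put $C^\lambda_u=\tau_\lambda C_u$, $P^\lambda_u=\tau_\lambda P_u$ and $\theta_u^\lambda=\theta_u+\lambda$. Then
\begin{equation}\label{eq:data}
P^\lambda_u=\{w+\theta^\lambda_u(w):w\in R\},\qquad C^\lambda_v\subseteq P^\lambda_u\ \ (v\in N(u)),\qquad C^\lambda_u\cap P^\lambda_u=0 .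
\end{equation}
The parameter $\lambda$ plays the role of the scalar $\lambda$ in Section~\ref{sec:C5}. For a given $u$ the choice $\lambda=-\theta_u$ makes $P^\lambda_u=R$, but in general no $\lambda$ does this for all $u$ at once.

\subsection{The chain and the new spaces}

Let $T=T_0\oplus\dots\oplus T_{r-1}$ with $\dim T_i=e^{r-1-i}c^i$, and put $T_r=0$. For $1\le i\le r-1$ let $Q_i$ be a space of dimension $e^{r-1-i}c^{i-1}$. Then $e\dim Q_i=\dim T_{i-1}$ and $c\dim Q_i=\dim T_i$, so we can fix an isomorphism
\[
\iota_i:Y\otimes Q_i\to T_{i-1}\oplus T_i,\qquad \iota_i(R\otimes Q_i)=T_{i-1},\quad\iota_i(Y_0\otimes Q_i)=T_i .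
\]
Put
\[
D^0_u=T_0,\qquad D^i_u=\iota_i(C^\lambda_u\otimes Q_i)\subseteq T_{i-1}\oplus T_i\quad(1\le i\le r-1).
\]
Then $\dim D^i_u=\dim T_i$ for all $i$. The candidates for a representation of $G$ are
\[
S_u=\sum_{i=0}^{r-1}A^i_u\otimes D^i_u\ \subseteq\ X\otimes T .
\]
The spaces $D^i_u$ $(i\ge1)$ and $S_u$ depend on $\lambda$, which we suppress. For $r=1$ the space $S_u$ is just $A^0_u\otimes T_0$ with $\dim T_0=1$, and for $r=2$ it is the space from the plan, with $C^\lambda_u$ in place of $C_u$.

The shears on the copies of $Y$ combine into one map on $T$. Let $\Theta_u:T\to T$ be the linear map that equals $\iota_i(\theta^\lambda_u\otimes\mathrm{id})\iota_i^{-1}:T_{i-1}\to T_i$ on $T_{i-1}$ for $1\le i\le r-1$ and vanishes on $T_{r-1}$. Put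
\[
\kappa_u=\mathrm{id}_X\otimes(1-\Theta_u):X\otimes T\to X\otimes T .
\]

\begin{lemma}\label{lem:shear}
For every $u\in V$ and every $\lambda$,
\[
\kappa_u\Bigl(\sum_{v\in N(u)}S_v+Z\otimes T_{r-1}\Bigr)\subseteq\mathcal U_u:=\bigoplus_{i=0}^{r-1}U^i_u\otimes T_i .
\]
\end{lemma}

\begin{proof}
Let $v\in N(u)$ and $1\le i\le r-1$. By \eqref{eq:data}, $D^i_v\subseteq\iota_i(P^\lambda_u\otimes Q_i)$. The latter space is $\{t+\Theta_ut:t\in T_{i-1}\}$: if $t=\iota_i(w\otimes b)$ with $w\in R$, $b\in Q_i$, then $\iota_i((w+\theta_u^\lambda(w))\otimes b)=t+\Theta_ut$, and such $t$ span $T_{i-1}$. Now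
\[
(1-\Theta_u)(t+\Theta_ut)=t-\Theta_u^2t .
\]
The term in $T_i$ has canceled, and therefore
\[
(1-\Theta_u)D^i_v\subseteq T_{i-1}\oplus T_{i+1}\quad(1\le i\le r-1).
\]
Moreover $(1-\Theta_u)T_0\subseteq T_0\oplus T_1$, and $1-\Theta_u$ is the identity on $T_{r-1}$.

We collect the contributions to each summand $X\otimes T_j$. The spaces $A^0_v\otimes T_0$ with $v\in N(u)$ contribute $B^0_u$ to $T_0$ and to $T_1$. For $1\le i\le r-1$ the spaces $A^i_v\otimes D^i_v$ contribute $B^i_u$ to $T_{i-1}$ and to $T_{i+1}$. Finally $Z\otimes T_{r-1}$ contributes $Z=B^r_u$ to $T_{r-1}$. Hence $T_0$ receives $B^0_u$ and $B^1_u$, and $T_j$ with $j\ge1$ receives $B^{j-1}_u$ and $B^{j+1}_u$. (For $r=1$ the only summand $T_0$ receives $B^0_u$ and $Z=B^1_u$.) These sums are the spaces $U^j_u$.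
\end{proof}

The target $\mathcal U_u$ does not depend on $\lambda$. This is what makes the next step a statement about polynomials.

\subsection{Injectivity for generic $\lambda$}

We parametrize $S_u$ by a space that does not depend on $\lambda$. Let
\[
\mathcal A_u=(A^0_u\otimes T_0)\oplus\bigoplus_{i=1}^{r-1}A^i_u\otimes C_u\otimes Q_i,\qquad \dim\mathcal A_u=\sum_{i=0}^{r-1}d_i\dim T_i=s .
\]
For $a=(a_i)\in\mathcal A_u$ put $a_0'=a_0$, and for $i\ge1$ let
\[
a_i'=\bigl(\mathrm{id}_{X}\otimes\iota_i(\tau_\lambda\otimes\mathrm{id}_{Q_i})\bigr)(a_i)\in A^i_u\otimes D^i_u .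
\]
The map $a_i\mapsto a_i'$ is an isomorphism onto $A^i_u\otimes D^i_u$, so $a\mapsto\sum_ia_i'$ maps $\mathcal A_u$ onto $S_u$. Define
\[
\Phi^\lambda_u:\mathcal A_u\to(X\otimes T)/\mathcal U_u,\qquad \Phi_u^\lambda(a)=\kappa_u\Bigl(\sum_{i=0}^{r-1}a_i'\Bigr)+\mathcal U_u .
\]
In fixed bases the entries of the matrix of $\Phi^\lambda_u$ are polynomials of degree at most $2$ in the entries of $\lambda$: one factor comes from $\tau_\lambda$ and one from $\Theta_u$.

\begin{lemma}\label{lem:inj}
$\Phi^\lambda_u$ is injective for $\lambda=-\theta_u$.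
\end{lemma}

\begin{proof}
For this $\lambda$ we have $\theta^\lambda_u=0$, so $\kappa_u=\mathrm{id}$ and $P^\lambda_u=R$. By \eqref{eq:data}, $C^\lambda_u\cap R=0$. Suppose that $\sum_ia_i'\in\mathcal U_u$. We show $a_i=0$ by descending induction on $i$. Assume $a_j=0$ for all $j>i$.

For $j<i$ the element $a_j'$ lies in $X\otimes(T_0\oplus\dots\oplus T_{i-1})$. So the component of $\sum_ja_j'$ in $X\otimes T_i$ is that of $a_i'$. It lies in $A^i_u\otimes T_i$ and, because the sum is in $\mathcal U_u$, also in $U^i_u\otimes T_i$. By (F4) and the hypothesis $A^i_u\cap U^i_u=0$, it vanishes. If $i=0$, then $a_0=a_0'=0$. If $i\ge1$, then by (F4)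
\[
D^i_u\cap T_{i-1}=\iota_i\bigl((C^\lambda_u\cap R)\otimes Q_i\bigr)=0,
\]
so the projection of $T_{i-1}\oplus T_i$ to $T_i$ is injective on $D^i_u$, and hence its tensor product with $\mathrm{id}_X$ is injective on $X\otimes D^i_u$. Therefore $a_i'=0$ and $a_i=0$.
\end{proof}

By Lemma~\ref{lem:inj}, for each $u$ some $s\times s$ minor $p_u(\lambda)$ of $\Phi^\lambda_u$ does not vanish at $\lambda=-\theta_u$. So $p_u$ is a nonzero polynomial, of degree at most $2s$. The product $\prod_{u\in V}p_u$ has degree at most $2s|V|$. By (F3) there is a single $\lambda$ for which all $\Phi^\lambda_u$, $u\in V$, are injective. Fix this $\lambda$.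

\subsection{Conclusion}

Let $u\in V$. The map $a\mapsto\sum_ia_i'$ is injective because $\Phi^\lambda_u$ is, so $\dim S_u=s$. Let
\[
y=\sum_ia_i'\ \in\ S_u\cap\Bigl(\sum_{v\in N(u)}S_v+Z\otimes T_{r-1}\Bigr).
\]
By Lemma~\ref{lem:shear}, $\kappa_uy\in\mathcal U_u$, that is, $\Phi^\lambda_u(a)=0$. Hence $a=0$ and $y=0$. So this intersection is $0$ for every $u$. Consequently the images of the spaces $S_u$ in $(X\otimes T)/(Z\otimes T_{r-1})$ still have dimension $s$ and form a representation of $G$ over $K$. The ambient dimension is $n\dim T-d_r\dim T_{r-1}$. By (F2),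
\[
h\le\bar{\mathcal H}_f(G;K)\le\frac{n\sum_{i=0}^{r-1}e^{r-1-i}c^i-d_rc^{r-1}}{\sum_{i=0}^{r-1}d_i\,e^{r-1-i}c^i}.
\]
Dividing numerator and denominator by $c^{r-1}$ and using $e/c=x$ gives Proposition~\ref{prop:lower}. This completes the proof of Theorem~\ref{thm:weighted}(a) and of the lower bound in Theorem~\ref{thm:main}. \qed

\section{Representations that attain the bound}\label{sec:upper}

We now build representations of $M_r(G)$ from $r+1$ types of blocks, $j=0,\dots,r$. In a block of type $j$ the levels below $j$ carry a given $(m,c)$-representation of $G$; from level $j$ on, the levels alternate between nothing and the whole space. If $m/c=h$ (in general we can only approach $h$), the dimensions in such a block, relative to the ambient dimension, are given by the vector $\beta_j=(\beta_j(0),\dots,\beta_j(r))$ with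
\[
\beta_j(i)=\begin{cases}1/h&\text{if }i<j,\\ 0&\text{if }i\ge j\text{ and }i-j\text{ is even},\\ 1&\text{if }i>j\text{ and }i-j\text{ is odd}.\end{cases}
\]
For example, for $r=2$ we have $\beta_0=(0,1,0)$, $\beta_1=(\frac1h,0,1)$ and $\beta_2=(\frac1h,\frac1h,0)$. The system \eqref{eq:S} says that $\delta=\sum_j\gamma_j\beta_j$.

\begin{lemma}\label{lem:L1}
$L(\beta_j)=1$ for $0\le j\le r$. Hence every real solution of \eqref{eq:S}, for any $\delta\in\mathbb R^{r+1}$, satisfies $\sum_j\gamma_j=L(\delta)$.
\end{lemma}

\begin{proof}
Multiplying $L(\beta_j)$ by $\sigma_r(q)$ we must show that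
\[
\sum_{i=0}^{j-1}q^{r-1-i}+\sum_{\substack{j<i\le r-1\\ i-j\text{ odd}}}h\,q^{r-1-i}+\varepsilon=\sigma_r(q),
\]
where $\varepsilon=\beta_j(r)$ is $1$ if $r-j$ is odd and $0$ otherwise. The first sum is $q^{r-1}+\dots+q^{r-j}$. In the second sum write $hq^{r-1-i}=q^{r-i}+q^{r-1-i}$. The indices $i=j+1,j+3,\dots$ then yield each of the powers $q^{r-1-j},q^{r-2-j},\dots$ once. If $r-j$ is even and positive, the last index is $i=r-1$ and the powers end with $q^0$. If $r-j$ is odd, the last index is $i=r-2$ and the powers end with $q^1$ (for $r-j=1$ the sum is empty), and $\varepsilon=1$ supplies $q^0$. For $j=r$ the first sum alone is $\sigma_r(q)$. The second assertion follows from linearity of $L$.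
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}\textup{(b)}, equality]
Let $\gamma_0,\dots,\gamma_r\ge0$ solve \eqref{eq:S}. By part (a) and Lemma~\ref{lem:L1} it suffices to show that $\mathcal W(\delta)\le\sum_j\gamma_j$.

\emph{The blocks.} Let $C_u\subseteq Y=\mathbb F^m$ be an $(m,c)$-representation of $G$. In type $j$, give level $i$ the state
\[
\mathsf K\ \text{ if }i<j;\qquad\varnothing\ \text{ if }i\ge j,\ i-j\text{ even};\qquad\mathsf V\ \text{ if }i>j,\ i-j\text{ odd}.
\]
The block of type $j\ge1$ has ambient space $Y$ and assigns $C_u$, $0$ or $Y$ to a vertex over $u$ whose level has state $\mathsf K$, $\varnothing$ or $\mathsf V$. The vertex $z$ has level $r\ge j$, hence never state $\mathsf K$, so this makes sense for $z$ too. The block of type $0$, in which $\mathsf K$ does not occur, has ambient space $\mathbb F$ and assigns $0$ or $\mathbb F$ for $\varnothing$ or $\mathsf V$.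

\emph{The representation condition holds in every block.} It is trivial at vertices with state $\varnothing$. Level $0$ has state $\mathsf K$ if $j\ge1$ and $\varnothing$ if $j=0$. So a vertex with state $\mathsf V$ has level $i\ge1$, and all its neighbors lie on the levels $i-1\ge j$ and $i+1$, where the state is $\varnothing$. Finally, let a vertex over $u$ have state $\mathsf K$, so that its level is $i<j$. Its neighbors have level at most $i+1\le j$, so their state is $\mathsf K$ or, on level $j$, $\varnothing$. Those with state $\mathsf K$ lie over $N(u)$, and the condition follows from $C_u\cap\sum_{v\in N(u)}C_v=0$.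

\emph{Counting.} For $N\ge1$ take the direct sum of $p_j=\lceil N\gamma_j/(hc)\rceil$ blocks of each type $j\ge1$ and $p_0=\lceil N\gamma_0\rceil$ blocks of type $0$. On a level $i\in\{0,\dots,r\}$ each block of type $j>i$ contributes $c$ dimensions. Each block of type $j<i$ with $i-j$ odd contributes $m$ dimensions if $j\ge1$, and $1$ if $j=0$. Since $m/c\ge h$, the dimension on level $i$ is at least
\[
N\Bigl(\frac1h\sum_{j>i}\gamma_j+\sum_{\substack{j<i\\ i-j\text{ odd}}}\gamma_j\Bigr)=Nd_i .
\]
By (F1) we may pass to subspaces of dimension exactly $Nd_i$. The ambient dimension is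
\[
n=m\sum_{j\ge1}p_j+p_0\le N\,\frac{m}{hc}\sum_{j\ge1}\gamma_j+N\gamma_0+rm+1 .
\]
Dividing by $N$, letting $N\to\infty$ and then $m/c\to h$, we get $\mathcal W(\delta)\le\sum_j\gamma_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}\textup{(b)}, the vector $(1,\dots,1)$]
Put $\gamma_0=1/\sigma_r(q)$ and $\gamma_j=hq^{j-1}/\sigma_r(q)$ for $1\le j\le r$. These are nonnegative. Multiply the left side of equation $i$ of \eqref{eq:S} by $\sigma_r(q)$. The first sum becomes $q^i+\dots+q^{r-1}$ (empty for $i=r$). In the second sum, $\sigma_r(q)\gamma_j=q^j+q^{j-1}$ for $j=i-1,i-3,\dots\ge1$. If $i$ is even, these terms give $q^{i-1}+\dots+1$ (empty for $i=0$). If $i$ is odd, they give $q^{i-1}+\dots+q$ (empty for $i=1$), and $j=0$ adds $\sigma_r(q)\gamma_0=1$. In both cases the total is $\sigma_r(q)$, as required.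
\end{proof}

This proves $\bar{\mathcal H}_f(M_r(G);\mathbb F)=L(1,\dots,1)=f_r(h)$, that is, Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:weighted}\textup{(b)}, the open cone]
Let $\gamma$ be a real solution of \eqref{eq:S} for a given $\delta\in\mathbb R^{r+1}$. Lemma~\ref{lem:L1} and equation $0$, which says $\sum_{j\ge1}\gamma_j=hd_0$, give the first formula in \eqref{eq:rec} below. The difference of equations $1$ and $0$ is $\gamma_0-\gamma_1/h=d_1-d_0$. For $2\le i\le r$ the difference of equations $i$ and $i-2$ is $\gamma_{i-1}-(\gamma_{i-1}+\gamma_i)/h=d_i-d_{i-2}$. Hence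
\begin{equation}\label{eq:rec}
\gamma_0=L(\delta)-hd_0,\qquad \gamma_1=h(\gamma_0+d_0-d_1),\qquad \gamma_i=q\gamma_{i-1}-h(d_i-d_{i-2})\quad(2\le i\le r).
\end{equation}
So $\gamma$ is determined by $\delta$, and the square system \eqref{eq:S} is nonsingular. Therefore the vectors $\delta$ whose solution is strictly positive form an open convex cone in $\mathbb R^{r+1}$, the image of the open positive orthant under a linear isomorphism, and this cone depends only on $h$ and $r$. By \eqref{eq:S} its elements have positive entries, so $\mathcal W$ is defined at every integer vector in it. If $G$ has an edge, then $h\ge\omega(G)\ge2$, so $q>0$ and the solution found above for $(1,\dots,1)$ is strictly positive. Hence $(1,\dots,1)$ lies in this cone.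
\end{proof}

\begin{remark}
For $r=1$ the solution of \eqref{eq:S} is $\gamma_0=d_1$, $\gamma_1=hd_0$, so $\mathcal W(d_0,d_1)=hd_0+d_1$ always. For $r=2$ we have $\sigma_2(q)=h$ and $L(\delta)=(h-1)d_0+d_1+d_2/h$, and \eqref{eq:rec} gives
\[
\gamma_0=d_1-d_0+\frac{d_2}h,\qquad\gamma_1=d_2,\qquad\gamma_2=hd_0-d_2 .
\]
Thus $\mathcal W(d_0,d_1,d_2)=(h-1)d_0+d_1+d_2/h$ whenever $h(d_0-d_1)\le d_2\le hd_0$.
\end{remark}

\section{Two consequences}\label{sec:conseq}

\paragraph{Digraphs.}
The proofs use the sets $N(u)$ but never the symmetry of adjacency. Let $G$ be a loopless digraph, let $N(u)$ be the set of out-neighbors of $u$, and define representations by \eqref{eq:rep}. Let $M_r(G)$ have the arcs $(u,0)\to(v,0)$ and $(u,i)\to(v,i\pm1)$ (where these levels exist, among $0,\dots,r-1$) for every arc $u\to v$, and $(u,r-1)\to z$, $z\to(u,r-1)$ for every $u$. Then Theorems~\ref{thm:main} and~\ref{thm:weighted} hold verbatim, except that in the last sentence of Theorem~\ref{thm:weighted}(b) the hypothesis that $G$ has an edge is replaced by $h>1$; it served only to ensure $q>0$. The lower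 bound does not need the arcs $z\to(u,r-1)$, because the condition at $z$ was not used.

\paragraph{Transfer of equalities.}
The function $f_r$ loses no information.

\begin{lemma}
$f_r(x)=x+1/\sigma_r(x-1)$ is strictly increasing on $[1,\infty)$.
\end{lemma}

\begin{proof}
With $t=x-1$ we have $f_r'(x)=1-\sigma_r'(t)/\sigma_r(t)^2$. For $k\le r-1$ the coefficient of $t^k$ in $\sigma_r(t)^2$ is $k+1$, while $\sigma_r'(t)=\sum_{k=0}^{r-2}(k+1)t^k$. Hence $\sigma_r(t)^2-\sigma_r'(t)\ge r\,t^{r-1}>0$ for $t>0$, so $f_r'>0$ on $(1,\infty)$. Since $f_r$ is continuous on $[1,\infty)$, the claim follows.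
\end{proof}

\begin{corollary}
Let $G$ be a graph with at least one vertex, let $r\ge1$ and let $\mathbb F,\mathbb F'$ be fields.
\begin{enumerate}
\item[\textup{(i)}] $\bar{\mathcal H}_f(M_r(G);\mathbb F)=\chi_f(M_r(G))$ if and only if $\bar{\mathcal H}_f(G;\mathbb F)=\chi_f(G)$.
\item[\textup{(ii)}] $\bar{\mathcal H}_f(M_r(G);\mathbb F)=\bar{\mathcal H}_f(M_r(G);\mathbb F')$ if and only if $\bar{\mathcal H}_f(G;\mathbb F)=\bar{\mathcal H}_f(G;\mathbb F')$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} and, for (i), Tardif's theorem $\chi_f(M_r(G))=f_r(\chi_f(G))$, the two numbers compared for $M_r(G)$ are the values of $f_r$ at the two numbers compared for $G$. The latter are at least $1$, and $f_r$ is injective on $[1,\infty)$.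
\end{proof}

\begin{thebibliography}{1}
\bibitem{Csonka} Bence Csonka, \emph{The Fractional Haemers Bound of the Mycielski Construction}, arXiv:2507.09811 (2025).
\end{thebibliography}

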